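\title{Partial Latin hyperrectangles, minimal vectors, and real algebraic sets of tensors}

\begin{abstract}
Let $L$ be a set of positions in an $n_1\times\cdots\times n_d$ array, any two of which differ in at least two coordinates, and let $X_L$ be the set of real tensors that are supported on $L$ after an orthogonal change of basis in each factor. We prove the conjecture that $X_L$ is always Zariski closed. The condition on $L$ says exactly that infinitesimal rotations move the space $V_L$ of tensors supported on $L$ orthogonally to itself. Consequently every vector in the complexification of $V_L$ has minimal length in its orbit under the complex orthogonal groups, and this prevents nonreal tensors supported on $L$ from producing extra real points in the Zariski closure. The argument extends to arbitrary compact groups. We also show that the conclusion fails for some set $L$ in every format with at least three factors of dimension at least two.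
\end{abstract}

\section{Introduction}

By the singular value decomposition, every real matrix becomes diagonal in suitable orthonormal bases of its two factors. For tensors one can prescribe a set $L$ of positions and ask which tensors are supported on $L$ in suitable orthonormal bases. This paper shows that, for a natural class of sets $L$, these tensors are cut out by polynomial equations.

Let $n_1,\dots,n_d\ge 1$, write $[n]=\{1,\dots,n\}$, and let $V=\mathbb{R}^{n_1}\otimes\cdots\otimes\mathbb{R}^{n_d}$ carry the inner product $\langle\cdot,\cdot\rangle$ for which the tensors $e_{\mathbf{i}}=e_{i_1}\otimes\cdots\otimes e_{i_d}$, $\mathbf{i}=(i_1,\dots,i_d)$, form an orthonormal basis. The group $\mathrm{O}(n_1)\times\cdots\times\mathrm{O}(n_d)$ acts on $V$ by $(g_1,\dots,g_d)\mapsto g_1\otimes\cdots\otimes g_d$. For a subset $L\subseteq[n_1]\times\cdots\times[n_d]$ put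
\[
V_L=\operatorname{span}\{e_{\mathbf{i}}:\mathbf{i}\in L\},\qquad X_L=\bigl(\mathrm{O}(n_1)\times\cdots\times\mathrm{O}(n_d)\bigr)\cdot V_L .
\]
Thus $X_L$ consists of the tensors $\sum_{\mathbf{i}\in L}s_{\mathbf{i}}\,\mathbf{u}^{(1)}_{i_1}\otimes\cdots\otimes\mathbf{u}^{(d)}_{i_d}$ with real $s_{\mathbf{i}}$, where each $\{\mathbf{u}^{(k)}_1,\dots,\mathbf{u}^{(k)}_{n_k}\}$ is an orthonormal basis of $\mathbb{R}^{n_k}$.

The set $L$ is a \emph{partial Latin hyperrectangle}, or briefly \emph{Latin}, if any two distinct elements of $L$ differ in at least two coordinates; $\mathrm{Latin}(n_1,\dots,n_d)$ is the set of all such $L$, and the elements of $X_L$ are then called \emph{$L$-bato tensors}. For $d=3$ and $n_1=n_2=n_3$, read an element of $L$ as (row, column, symbol): the condition says that a cell holds at most one symbol and that a symbol occurs at most once in each row and each column, so $L$ is a partial Latin square. The condition removes an evident redundancy. If $\mathbf{i},\mathbf{j}\in L$ differ only in coordinate $k$, then rotating the plane spanned by $e_{i_k}$ and $e_{j_k}$ moves $e_{\mathbf{i}}$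 toward $e_{\mathbf{j}}$, an effect that a change of the coefficients $s_{\mathbf{i}},s_{\mathbf{j}}$ produces as well.

A subset of a finite-dimensional real vector space is \emph{real algebraic}, or \emph{Zariski closed}, if it is the common zero set of a family of real polynomials. The following facts are known for Latin $L$.
\begin{enumerate}
\item[(i)] $X_L$ is semialgebraic and closed in the Euclidean topology. Indeed, it is the image of a real algebraic set under a polynomial map, and the group is compact.
\item[(ii)] For $d=2$, $X_L=\{M:\operatorname{rank}M\le|L|\}$, a determinantal variety. Indeed, the positions in $L$ lie in distinct rows and distinct columns, so the singular vectors of a matrix of rank at most $|L|$ can be numbered to fit $L$.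
\item[(iii)] For $L=\{(i,\dots,i):i\le\min_k n_k\}$, $X_L$ is the set of odeco tensors, which is a real algebraic variety (Boralevi, Draisma, Horobe\c{t}, Robeva).
\end{enumerate}
Facts (ii) and (iii) suggest the conjecture, posed in \cite{Ribot}, that $X_L$ is Zariski closed for all $L\in\mathrm{Latin}(n_1,\dots,n_d)$. Fact (i) is far from giving this: the image of $\mathbb{R}$ under $t\mapsto t^2$ is closed and semialgebraic, but its description needs an inequality. The question is why no inequality is needed for $X_L$.

\begin{theorem}\label{thm:main}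
For all $d$, $n_1,\dots,n_d$ and $L\in\mathrm{Latin}(n_1,\dots,n_d)$, the set $X_L$ is Zariski closed in $\mathbb{R}^{n_1}\otimes\cdots\otimes\mathbb{R}^{n_d}$; that is, $X_L$ is a real algebraic variety.
\end{theorem}

The Latin condition enters through a single orthogonality relation, which makes sense for any compact group. Below, $\mathfrak{k}$ and $\mathfrak{h}$ are the Lie algebras of $K$ and $H$; they consist of skew-symmetric operators on $V$.

\begin{theorem}\label{thm:general}
Let $V$ be a finite-dimensional real inner product space, $K\subseteq\mathrm{O}(V)$ a compact subgroup, $H\subseteq K$ a closed subgroup, and $W\subseteq V$ a linear subspace with $HW=W$. Assume that $\mathfrak{k}=\mathfrak{h}+\mathfrak{m}$ for a linear subspace $\mathfrak{m}$ with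
\begin{equation}\label{eq:star}
\langle Aw,w'\rangle=0\qquad\text{for all }A\in\mathfrak{m},\ w,w'\in W.
\end{equation}
Then for every $H$-stable real algebraic subset $Z\subseteq W$, the set $K\cdot Z$ is a real algebraic subset of $V$.
\end{theorem}

The hypothesis on $L$ in Theorem~\ref{thm:main} can be dropped only for matrices.

\begin{theorem}\label{thm:sharp}
For a format $(n_1,\dots,n_d)$ the following are equivalent:
\begin{enumerate}
\item[(1)] $X_L$ is Zariski closed for every subset $L\subseteq[n_1]\times\cdots\times[n_d]$;
\item[(2)] at most two of the $n_k$ are $\ge 2$.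
\end{enumerate}
\end{theorem}

Section~\ref{sec:examples} shows the obstacle and the idea on rotations of the plane. Sections~\ref{sec:critical} and~\ref{sec:descent} develop the method; Sections~\ref{sec:latin}, \ref{sec:general} and~\ref{sec:sharp} prove the three theorems in turn.

\section{Two examples with plane rotations}\label{sec:examples}

Let a compact group $K$ act on $V$ and let $W$ be a subspace. Since $KW$ is $K$-stable, one looks for its equations among invariant polynomials. Let $\pi=(f_1,\dots,f_m)$ be a list of invariants. Images of polynomial maps are much closer to being algebraic over $\mathbb{C}$ than over $\mathbb{R}$, so the natural candidate for an algebraic description of $KW$ is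
\[
\{v\in V:\pi(v)\in\pi(W_{\mathbb{C}})\},\qquad W_{\mathbb{C}}=W\otimes\mathbb{C}.
\]
It contains $KW$. The danger is that a nonreal point of $W_{\mathbb{C}}$ has the same invariants as a real point outside $KW$.

Let $R_\theta$ be the rotation matrix with columns $(\cos\theta,\sin\theta)$ and $(-\sin\theta,\cos\theta)$; we allow $\theta\in\mathbb{C}$. The vectors $\varepsilon_\pm=(e_1\mp ie_2)/\sqrt2$ form a unitary basis of $\mathbb{C}^2$, they are complex conjugate to each other, and $R_\theta\varepsilon_\pm=\lambda^{\pm1}\varepsilon_\pm$ with $\lambda=e^{i\theta}$. Real angles give $|\lambda|=1$; complex angles give all $\lambda\in\mathbb{C}^*$.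

\begin{example}[the obstacle]\label{ex:cone}
Let $K=\mathrm{SO}(2)$ rotate $\mathbb{R}^3$ about the third axis, let $\pi=(x_3,\,x_1^2+x_2^2)$, and let $W$ be the plane $\{(s,t,s)\}$. Then $KW=\{x_3^2\le x_1^2+x_2^2\}$: the inequality holds on $W$, and if it holds at $x$, then $x$ is a rotation of $(s,t,s)$ with $s=x_3$ and $t=(x_1^2+x_2^2-x_3^2)^{1/2}$. This set has interior points, so only the zero polynomial vanishes on it, and it is not $\mathbb{R}^3$; hence it is not Zariski closed. A culprit is $w=(1,i,1)\in W_{\mathbb{C}}$, which has the same invariants $(1,0)$ as $v=(0,0,1)\notin KW$. Note that $w=\sqrt2\,\varepsilon_-+e_3$ is longer than $v$, and that complex rotations shorten it: they send $w$ to $\lambda^{-1}\sqrt2\,\varepsilon_-+e_3$, which tends to $v$ as $\lambda\to\infty$.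
\end{example}

For the second example, and once more in Section~\ref{sec:general}, we replace orthogonal groups by rotation groups.

\begin{lemma}\label{lem:signs}
For every subset $L$, $X_L=\bigl(\mathrm{SO}(n_1)\times\cdots\times\mathrm{SO}(n_d)\bigr)\cdot V_L$.
\end{lemma}

\begin{proof}
Given $g\in\prod_k\mathrm{O}(n_k)$, let $\delta_k=\operatorname{diag}(-1,1,\dots,1)$ if $\det g_k=-1$ and $\delta_k=I$ otherwise. Then $\delta e_{\mathbf{i}}=\pm e_{\mathbf{i}}$, so $gV_L=(g\delta)V_L$, and $g\delta\in\prod_k\mathrm{SO}(n_k)$.
\end{proof}

\begin{example}[the idea]\label{ex:matrices}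
Let $V=\mathbb{R}^2\otimes\mathbb{R}^2$ and $K=\mathrm{SO}(2)\times\mathrm{SO}(2)$, and let $G$ be the group of pairs of rotations with complex angles. Let $x_{++},x_{+-},x_{-+},x_{--}$ be the coordinates on $\mathbb{C}^2\otimes\mathbb{C}^2$ in the unitary basis $\varepsilon_\pm\otimes\varepsilon_\pm$. The pair with parameters $(\lambda,\mu)$ multiplies $x_{++},x_{--}$ by $\alpha,\alpha^{-1}$ and $x_{+-},x_{-+}$ by $\beta,\beta^{-1}$, where $\alpha=\lambda\mu$ and $\beta=\lambda/\mu$. Every pair $(\alpha,\beta)$ of unit complex numbers arises from $K$: take $\lambda^2=\alpha\beta$ and $\mu=\alpha/\lambda$. The polynomials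
\begin{align*}
p&=x_{++}x_{--}=\tfrac14\bigl((x_{11}-x_{22})^2+(x_{12}+x_{21})^2\bigr),\\
q&=x_{+-}x_{-+}=\tfrac14\bigl((x_{11}+x_{22})^2+(x_{12}-x_{21})^2\bigr)
\end{align*}
are $G$-invariant, and $q-p=x_{11}x_{22}-x_{12}x_{21}=\det x$. Put $\pi=(p,q)$. Since $|a|^2+|b|^2\ge2|ab|$,
\[
\|x\|^2=|x_{++}|^2+|x_{--}|^2+|x_{+-}|^2+|x_{-+}|^2\ge 2|p(x)|+2|q(x)|,
\]
with equality if and only if $|x_{++}|=|x_{--}|$ and $|x_{+-}|=|x_{-+}|$. Call $x$ \emph{balanced} in that case; a balanced vector is a shortest vector of its $G$-orbit. Three observations carry the proof.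
\begin{itemize}
\item Two balanced vectors $x,y$ with $\pi(x)=\pi(y)$ lie in one $K$-orbit: their coordinates have the same moduli $|p|^{1/2}$, $|q|^{1/2}$ and the same products $p,q$, so they differ by unit factors $\alpha,\alpha^{-1},\beta,\beta^{-1}$.
\item Real vectors are balanced, because $x_{--}=\overline{x_{++}}$ and $x_{-+}=\overline{x_{+-}}$ for them.
\item For all \emph{complex} $s,t$ the vector $w=se_{11}+te_{22}$ is balanced, because $x_{++}=x_{--}=(s-t)/2$ and $x_{+-}=x_{-+}=(s+t)/2$.
\end{itemize}
Let $L\subseteq\{(1,1),(2,2)\}$ and $W=V_L$. If $v$ is real and $\pi(v)=\pi(w)$ with $w\in W_{\mathbb{C}}$, then $w=kv$ with $k\in K$, so $w$ is real and $v\in X_L$. Hence the candidate equals $X_L$. For $L=\{(1,1)\}$ the image $\pi(W_{\mathbb{C}})=\{(s^2/4,s^2/4)\}$ is the line $p=q$, and $X_L=\{\det=0\}$. For $L=\{(1,1),(2,2)\}$ the image is $\mathbb{C}^2$, and $X_L=V$. Both agree with fact (ii). For the non-Latin set $\{(1,1),(2,1)\}$ the third observation fails: $e_{11}-ie_{21}=\varepsilon_+\otimes\varepsilon_++\varepsilon_+\otimes\varepsilon_-$ is not balanced, and it tends to $0$ as $\lambda\to0$.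
\end{example}

In general neither the invariants nor the shortest vectors are explicit. The next section supplies a substitute for the first two observations.

\section{Complex groups and critical vectors}\label{sec:critical}

From now on $V$ is a finite-dimensional real inner product space, $V_{\mathbb{C}}=V\otimes\mathbb{C}=V\oplus iV$, and $h(x,y)=\sum_jx_j\overline{y_j}$ in an orthonormal basis of $V$, with $\|x\|^2=h(x,x)$. Operators on $V$ are extended $\mathbb{C}$-linearly. Orthogonal operators become unitary, and if $A$ is skew-symmetric, then $iA$ is Hermitian.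

\subsection*{Polar pairs}
In Example~\ref{ex:matrices} every element of $G$ is a real rotation times a rotation by an imaginary angle, and only the second factor changes lengths. We isolate this structure.

\begin{definition}\label{def:polar}
A \emph{polar pair} consists of a compact subgroup $K\subseteq\mathrm{O}(N)$ with Lie algebra $\mathfrak{k}$ and a Zariski closed subgroup $G\subseteq\mathrm{GL}_N(\mathbb{C})$ such that $G=K\exp(i\mathfrak{k})$. It \emph{acts on $V$} if a homomorphism of algebraic groups $\rho:G\to\mathrm{GL}(V_{\mathbb{C}})$ with $\rho(K)\subseteq\mathrm{O}(V)$ is given.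
\end{definition}

Differentiating $\rho$ along $K$ lets each $A\in\mathfrak{k}$ act on $V$ as a skew-symmetric operator, again written $A$. We repeatedly use that an entire function of $z$ that vanishes for real $z$ vanishes identically. Applied to the equations of $G$, this gives $\exp(zA)\in G$ for all $z\in\mathbb{C}$; applied to the matrix entries of $\rho(\exp(zA))$, it shows that $\exp(zA)$ acts on $V_{\mathbb{C}}$ as the exponential of the operator $zA$.

We need two polar pairs. For a compact subgroup $K\subseteq\mathrm{O}(V)$, the Zariski closure $G$ of $K$ in $\mathrm{GL}(V_{\mathbb{C}})$ is the complexification of $K$ and satisfies $G=K\exp(i\mathfrak{k})$ \cite[III.8]{BtD}; here $\rho$ is the inclusion. For tensors the decomposition can be proved directly. Let $\mathrm{O}(n,\mathbb{C})=\{g:g^Tg=I\}$, and let $\mathfrak{so}(n)$ be the space of real skew-symmetric matrices.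

\begin{lemma}\label{lem:polar}
$\mathrm{O}(n,\mathbb{C})=\mathrm{O}(n)\exp(i\,\mathfrak{so}(n))$. Hence $K=\prod_k\mathrm{O}(n_k)$ and $G=\prod_k\mathrm{O}(n_k,\mathbb{C})$, as groups of block diagonal matrices, form a polar pair, which acts on $\mathbb{R}^{n_1}\otimes\cdots\otimes\mathbb{R}^{n_d}$ by $\rho(g)=g_1\otimes\cdots\otimes g_d$.
\end{lemma}

\begin{proof}
For $A\in\mathfrak{so}(n)$ we have $\exp(iA)^T=\exp(-iA)$, which gives the inclusion $\supseteq$. Let $g\in\mathrm{O}(n,\mathbb{C})$. The group is stable under conjugation and transposition, so it contains the positive definite Hermitian matrix $P=g^*g$, and $\overline{P}=P^T=P^{-1}$. Write $P=\exp S$ with $S$ the unique Hermitian logarithm. Then $\exp(\overline{S})=\exp(-S)$ with both $\overline{S}$ and $-S$ Hermitian, so $\overline{S}=-S$. Thus $S=2iA$ with $A$ real, and $S^*=S$ gives $A^T=-A$. Put $k=g\exp(-iA)$. Then $k\in\mathrm{O}(n,\mathbb{C})$, and $k^*k=\exp(-iA)P\exp(-iA)=I$ because $iA$ is Hermitian. So $k^*=k^{-1}=k^T$, that is, $k$ is real and $k\in\mathrm{O}(n)$.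
\end{proof}

A complex linear algebraic group is \emph{reductive} if each of its finite-dimensional algebraic representations is a direct sum of irreducible ones. Its identity component $G^0$ is a closed normal subgroup of finite index.

\begin{lemma}\label{lem:reductive}
For a polar pair, $G$ and $G^0$ are reductive, and $K\cap G^0$ is a maximal compact subgroup of $G^0$.
\end{lemma}

\begin{proof}
The path $t\mapsto\exp(itA)$ shows $\exp(i\mathfrak{k})\subseteq G^0$, so $G^0=(K\cap G^0)\exp(i\mathfrak{k})$. Let $\Gamma$ be $G$ or $G^0$, and let $U$ be a subrepresentation of an algebraic representation of $\Gamma$. Averaging a Hermitian inner product over $K\cap\Gamma$ yields a $(K\cap\Gamma)$-stable complement $U'$. It is stable under $\exp(zA)$ for real $z$, hence for all $z$, hence under $\Gamma$. So $\Gamma$ is reductive. If a compact subgroup of $G^0$ contains $K\cap G^0$ and $k\exp(iA)$ with $k\in K\cap G^0$, it contains all integer powers of the positive definite matrix $\exp(iA)$. These are bounded only if all eigenvalues equal $1$, so $\exp(iA)=I$.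
\end{proof}

\subsection*{Standard facts}
We recall four facts; $G$ is a reductive group with an algebraic representation on $V_{\mathbb{C}}$, and $\mathbb{C}[V_{\mathbb{C}}]^G$ is the ring of invariant polynomials.
\begin{enumerate}
\item[(F1)] The image of a complex affine variety under a morphism to $\mathbb{C}^m$ is constructible (a finite union of intersections of a Zariski open with a Zariski closed set), and a constructible set has the same closure in the Zariski and in the Euclidean topology. So for orbits and for polynomial images of Zariski closed sets the word ``closed'' is unambiguous.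
\item[(F2)] (Hilbert) $\mathbb{C}[V_{\mathbb{C}}]^G$ is a finitely generated algebra. As the action is linear, the homogeneous parts of an invariant are invariant, so the generators can be taken homogeneous of positive degree.
\item[(F3)] Two disjoint Zariski closed $G$-stable subsets of $V_{\mathbb{C}}$ are separated by an invariant polynomial, equal to $0$ on one and to $1$ on the other \cite[Ch.~1, Cor.~1.2]{Mumford}.
\item[(F4)] (Kempf--Ness \cite[Thm.~0.2]{KN}) If the Hermitian norm on $V_{\mathbb{C}}$ is invariant under a maximal compact subgroup of $G$, then $g\mapsto\|gx\|^2$ attains a minimum on $G$ if and only if $Gx$ is closed. We apply this only to connected groups.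
\end{enumerate}

\subsection*{Critical vectors}
Fix a polar pair acting on $V$, homogeneous generators $f_1,\dots,f_m$ of $\mathbb{C}[V_{\mathbb{C}}]^G$ of degrees $d_1,\dots,d_m>0$, and $\pi=(f_1,\dots,f_m):V_{\mathbb{C}}\to\mathbb{C}^m$. Thus $\pi(x)=\pi(y)$ if and only if all invariants agree at $x$ and $y$. Minimality of the length on an orbit is hard to test directly, but its first-order version is a quadratic condition on $x$: as $iA$ is Hermitian,
\begin{equation}\label{eq:derivative}
\frac{d}{dt}\Big|_{t=0}\|\exp(itA)x\|^2=2h(iAx,x)=2i\,h(Ax,x)\qquad(A\in\mathfrak{k}).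
\end{equation}
Call $x\in V_{\mathbb{C}}$ \emph{critical} if $h(Ax,x)=0$ for all $A\in\mathfrak{k}$. For $x=a+ib$ with $a,b\in V$, skew-symmetry gives $\langle Aa,a\rangle=\langle Ab,b\rangle=0$ and $\langle Aa,b\rangle=-\langle Ab,a\rangle$, so
\begin{equation}\label{eq:moment}
h(Ax,x)=\langle Aa,a\rangle+\langle Ab,b\rangle+i\langle Ab,a\rangle-i\langle Aa,b\rangle=2i\langle Ab,a\rangle .
\end{equation}
Taking $b=0$, we see that \emph{every real vector is critical}. Convexity turns the first-order condition into a global one.

\begin{lemma}\label{lem:critical}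
Let $x,y\in V_{\mathbb{C}}$ be critical.
\begin{enumerate}
\item[(a)] If $g=k\exp(iA)$ with $k\in K$, $A\in\mathfrak{k}$, then $\|gx\|\ge\|x\|$, with equality only if $gx=kx$.
\item[(b)] The orbit $Gx$ is closed.
\item[(c)] If $\pi(x)=\pi(y)$, then $y\in Kx$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $x=\sum_\lambda x_\lambda$ with $iAx_\lambda=\lambda x_\lambda$; the eigenvalues $\lambda$ are real and the $x_\lambda$ are orthogonal. The function
\[
\varphi(t)=\|\exp(itA)x\|^2=\sum_\lambda e^{2t\lambda}\|x_\lambda\|^2
\]
is convex, and $\varphi'(0)=0$ by \eqref{eq:derivative}, so its minimum is at $0$. Since $k$ is unitary, $\|gx\|^2=\varphi(1)\ge\varphi(0)=\|x\|^2$. If equality holds, then convexity makes $\varphi$ constant on $[0,1]$, so $\varphi''(t)=\sum_\lambda4\lambda^2e^{2t\lambda}\|x_\lambda\|^2$ vanishes there. Then $x_\lambda=0$ for $\lambda\ne0$, so $\exp(iA)x=x$ and $gx=kx$.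

(b) By (a), $g\mapsto\|gx\|^2$ attains its minimum on $G^0$ at the identity. By Lemma~\ref{lem:reductive} and (F4), $G^0x$ is closed, and $Gx$ is a finite union of translates of $G^0x$.

(c) By (b) and (F1), $Gx$ and $Gy$ are Zariski closed. No invariant separates them, so they meet by (F3), and $y=gx$, $x=g^{-1}y$ for some $g=k\exp(iA)\in G$. By (a), $\|y\|\ge\|x\|\ge\|y\|$. The equality case of (a) gives $y=kx$.
\end{proof}

Part (c) is the point of the method: on critical vectors, invariants of the complex group determine a vector up to the \emph{real} group $K$, and $K$ preserves $V$.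

\section{Descent from complex to real points}\label{sec:descent}

Keep the polar pair and the map $\pi$, and let $C\subseteq V_{\mathbb{C}}$ be the set of critical vectors. For a complex algebraic set $Y$, two things can prevent the candidate $\{v\in V:\pi(v)\in\pi(Y)\}$ from describing $K(Y\cap V)$ algebraically: $\pi(Y)$ need not be closed, since preimages of a convergent sequence may escape to infinity, and nonreal points of $Y$ may contribute as in Example~\ref{ex:cone}. One hypothesis removes both.

\begin{proposition}\label{prop:descent}
Let $Y\subseteq V_{\mathbb{C}}$ be Zariski closed, and assume that for every $w\in Y$ there is a critical vector $w_0\in Y$ with $\pi(w_0)=\pi(w)$. Then $\pi(Y)$ is Zariski closed in $\mathbb{C}^m$,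
\begin{equation}\label{eq:descent}
K\cdot(Y\cap V)=\{v\in V:\pi(v)\in\pi(Y)\},
\end{equation}
and this set is real algebraic.
\end{proposition}

\begin{proof}
We may assume $V\ne0$. First we bound the length of a critical vector by its invariants. Let $\nu(x)=\sum_j|f_j(x)|^{1/d_j}$, a continuous function with $\nu(tx)=t\nu(x)$ for $t>0$. The set $C$ is closed in the Euclidean topology and stable under scaling, so its intersection with the unit sphere is compact. If $x\in C$ and $\nu(x)=0$, then $\pi(x)=0=\pi(0)$, and Lemma~\ref{lem:critical}(c) gives $x\in K\cdot0=\{0\}$. Hence $\nu$ has a positive minimum $c$ on the unit vectors in $C$, and $\nu(x)\ge c\|x\|$ for all $x\in C$.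

\emph{$\pi(Y)$ is closed.} By (F1) it suffices to treat a convergent sequence $\pi(w_n)\to y$ with $w_n\in Y$. By hypothesis we may take $w_n\in C$. Then $\nu(w_n)$ is bounded, so $\|w_n\|$ is bounded, and a subsequence converges to some $w\in Y$ with $\pi(w)=y$.

\emph{The equality \eqref{eq:descent}.} If $v=kw$ with $k\in K$ and $w\in Y\cap V$, then $v\in V$ and $\pi(v)=\pi(w)\in\pi(Y)$. Conversely, let $v\in V$ and $\pi(v)\in\pi(Y)$, say $\pi(v)=\pi(w_0)$ with $w_0\in Y$ critical. The real vector $v$ is critical too, so $w_0=kv$ with $k\in K$ by Lemma~\ref{lem:critical}(c). Since $K$ preserves $V$, we get $w_0\in Y\cap V$ and $v=k^{-1}w_0$.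

Finally, $\pi(Y)$ is the common zero set of complex polynomials $q$, so the right side of \eqref{eq:descent} is the common zero set of the real polynomials $\operatorname{Re}(q\circ\pi|_V)$ and $\operatorname{Im}(q\circ\pi|_V)$.
\end{proof}

In Example~\ref{ex:cone} the image $\{(s,s^2+t^2)\}=\mathbb{C}^2$ of $W_{\mathbb{C}}$ is closed, and it is the equality \eqref{eq:descent} that fails.

\section{The Latin condition}\label{sec:latin}

Let $V=\mathbb{R}^{n_1}\otimes\cdots\otimes\mathbb{R}^{n_d}$ with the polar pair of Lemma~\ref{lem:polar}. Here $\mathfrak{k}=\prod_k\mathfrak{so}(n_k)$, and $A=(A_1,\dots,A_d)$ acts by $\sum_k1\otimes\cdots\otimes A_k\otimes\cdots\otimes1$. By \eqref{eq:moment}, all vectors of $V_L\otimes\mathbb{C}$ are critical if and only if $\mathfrak{k}V_L\perp V_L$. This is the Latin condition.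

\begin{lemma}\label{lem:latin}
For a subset $L\subseteq[n_1]\times\cdots\times[n_d]$, the relation $\langle Aw,w'\rangle=0$ holds for all $A\in\mathfrak{k}$ and $w,w'\in V_L$ if and only if $L$ is Latin.
\end{lemma}

\begin{proof}
Let $L$ be Latin and $\mathbf{i}\in L$. Since each $A_k$ has zero diagonal,
\begin{equation}\label{eq:action}
Ae_{\mathbf{i}}=\sum_k\sum_{j\ne i_k}(A_k)_{j,i_k}\,e_{(i_1,\dots,i_{k-1},j,i_{k+1},\dots,i_d)} .
\end{equation}
Every index on the right differs from $\mathbf{i}$ in exactly one coordinate, so it is not in $L$. Hence $Ae_{\mathbf{i}}\perp V_L$, and the relation follows by linearity. Conversely, let $\mathbf{i},\mathbf{j}\in L$ differ exactly in coordinate $k$. Take $A_k=E_{j_ki_k}-E_{i_kj_k}$, with $E_{ab}$ the matrix units, and $A_l=0$ for $l\ne k$. Then $Ae_{\mathbf{i}}=e_{\mathbf{j}}$ and $\langle Ae_{\mathbf{i}},e_{\mathbf{j}}\rangle=1$.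
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $Y=V_L\otimes\mathbb{C}$, a linear subspace of $V_{\mathbb{C}}$ with $Y\cap V=V_L$. For $w=a+ib\in Y$ with $a,b\in V_L$, formula \eqref{eq:moment} and Lemma~\ref{lem:latin} give $h(Aw,w)=2i\langle Ab,a\rangle=0$ for all $A\in\mathfrak{k}$. So every $w\in Y$ is critical, and Proposition~\ref{prop:descent} applies with $w_0=w$. It shows that $X_L=K\cdot V_L=\{v\in V:\pi(v)\in\pi(Y)\}$ is real algebraic.
\end{proof}

\section{General compact groups}\label{sec:general}

In Theorem~\ref{thm:general} the orthogonality \eqref{eq:star} is assumed only on $\mathfrak{m}$, so a vector of $W_{\mathbb{C}}=W\otimes\mathbb{C}$ need not be critical. The missing directions $\mathfrak{h}$ preserve $Z$, however, and we use them to shorten a vector until it is critical.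

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $G$ be the Zariski closure of $K$ in $\mathrm{GL}(V_{\mathbb{C}})$, which forms a polar pair with $K$, and let $Y\subseteq W_{\mathbb{C}}$ be the complex Zariski closure of $Z$.

First, $Y\cap V=Z$. Indeed $Y\cap V\subseteq W_{\mathbb{C}}\cap V=W$, and the real polynomials on $W$ that define $Z$ extend to $W_{\mathbb{C}}$ and vanish on $Y$. This is where $Z$ must be algebraic.

Second, $Y$ is stable under $\exp(zA)$ for $A\in\mathfrak{h}$ and $z\in\mathbb{C}$. An element of $H$ is a linear automorphism of $V_{\mathbb{C}}$ that preserves $Z$, so it preserves the Zariski closure $Y$. Thus for $x\in Y$ and a polynomial $q$ on $V_{\mathbb{C}}$ vanishing on $Y$, the entire function $z\mapsto q(\exp(zA)x)$ vanishes for real $z$, hence for all $z$.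

Now let $w\in Y$ and $S=\{x\in Y:\pi(x)=\pi(w)\}$. This set is nonempty and closed, so it has a vector $w_0$ of least norm. It is stable under $\exp(itA)$ for $A\in\mathfrak{h}$ and real $t$, since these elements lie in $G$ and preserve $Y$. So $t\mapsto\|\exp(itA)w_0\|^2$ has a minimum at $0$, and \eqref{eq:derivative} gives $h(Aw_0,w_0)=0$ for $A\in\mathfrak{h}$. For $A\in\mathfrak{m}$ write $w_0=a+ib$ with $a,b\in W$; then \eqref{eq:moment} and \eqref{eq:star} give $h(Aw_0,w_0)=0$. As $\mathfrak{k}=\mathfrak{h}+\mathfrak{m}$, the vector $w_0$ is critical. By Proposition~\ref{prop:descent}, $K\cdot(Y\cap V)=K\cdot Z$ is real algebraic.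
\end{proof}

\begin{remark}
Condition \eqref{eq:star} holds with $\mathfrak{m}=\mathfrak{k}$ for every line $W=\mathbb{R}w$, since $\langle Aw,w\rangle=0$. With $H=\{1\}$ and $Z=\{w\}$ or $Z=W$, every orbit $Kw$ and every cone $K\cdot\mathbb{R}w$ is therefore real algebraic. For planes \eqref{eq:star} cannot be omitted, by Example~\ref{ex:cone}.
\end{remark}

In the next two corollaries a product of matrix groups acts on a tensor space, and we apply Theorem~\ref{thm:general} to its image $K$ in the orthogonal group. The Lie algebra of the image is the image of the Lie algebra.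

\begin{corollary}[constrained coefficients]
Let $L$ be Latin. For every real algebraic subset $Z\subseteq V_L$, the set $\bigl(\prod_k\mathrm{O}(n_k)\bigr)\cdot Z$ is real algebraic.
\end{corollary}

\begin{proof}
Take $W=V_L$, $H=\{1\}$ and $\mathfrak{m}=\mathfrak{k}$; condition \eqref{eq:star} is Lemma~\ref{lem:latin}.
\end{proof}

Let $\mathcal{T}=\mathbb{C}^{n_1}\otimes\cdots\otimes\mathbb{C}^{n_d}$, regarded as a real vector space, and let $V_L(\mathbb{R})$ and $V_L(\mathbb{C})$ be the real and the complex span of the $e_{\mathbf{i}}$, $\mathbf{i}\in L$.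

\begin{corollary}[unitary groups]
Let $L$ be Latin. Then $\bigl(\prod_k\mathrm{U}(n_k)\bigr)\cdot V_L(\mathbb{C})$ and $\bigl(\prod_k\mathrm{U}(n_k)\bigr)\cdot V_L(\mathbb{R})$ are real algebraic subsets of $\mathcal{T}$.
\end{corollary}

\begin{proof}
Let $\eta$ be the standard Hermitian product on $\mathcal{T}$ and use the real inner product $\operatorname{Re}\eta$, which the group preserves. A skew-Hermitian matrix is the sum of a purely imaginary diagonal matrix and a skew-Hermitian matrix with zero diagonal. Accordingly $\mathfrak{k}=\mathfrak{t}+\mathfrak{m}_0$, where $\mathfrak{t}$ and $\mathfrak{m}_0$ are the images of the tuples of matrices of the first and second kind. Formula \eqref{eq:action} holds for $A\in\mathfrak{m}_0$, so $Ae_{\mathbf{i}}$ is supported off $L$ for $\mathbf{i}\in L$, and $\eta(Aw,w')=0$ for all $w,w'\in V_L(\mathbb{C})$. An element $D\in\mathfrak{t}$ acts by $De_{\mathbf{i}}=i\theta_{\mathbf{i}}e_{\mathbf{i}}$ with $\theta_{\mathbf{i}}$ real.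

For $W=Z=V_L(\mathbb{C})$ let $H$ be the image of the group of tuples of diagonal unitary matrices. It preserves $W$ and has Lie algebra $\mathfrak{t}$, so the theorem applies with $\mathfrak{m}=\mathfrak{m}_0$. (The choice $H=\{1\}$ is not available here if $L\neq\emptyset$, because $\operatorname{Re}\eta(De_{\mathbf{i}},ie_{\mathbf{i}})=\theta_{\mathbf{i}}$.) For $W=Z=V_L(\mathbb{R})$ take $H=\{1\}$ and $\mathfrak{m}=\mathfrak{k}$: for real $w,w'$ the number $\eta(Dw,w')=i\sum_{\mathbf{i}}\theta_{\mathbf{i}}w_{\mathbf{i}}w'_{\mathbf{i}}$ has real part $0$, so \eqref{eq:star} holds on $\mathfrak{t}$ as well as on $\mathfrak{m}_0$.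
\end{proof}

The orthogonality in Lemma~\ref{lem:latin} also determines the dimension of $X_L$.

\begin{proposition}\label{prop:dim}
Let $L$ be Latin and $\mathfrak{k}=\prod_k\mathfrak{so}(n_k)$. Then $X_L$ is irreducible and
\[
\dim X_L=|L|+\max_{w\in V_L}\dim\mathfrak{k}w,\qquad\text{where }\mathfrak{k}w=\{Aw:A\in\mathfrak{k}\}.
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:signs}, $X_L$ is the image of the connected real-analytic manifold $M=\prod_k\mathrm{SO}(n_k)\times V_L$ under $\phi(k,w)=kw$. If a product $q_1q_2$ of polynomials vanishes on $X_L$, then $(q_1\circ\phi)(q_2\circ\phi)=0$ on $M$. If $q_1\circ\phi\neq0$, then $q_2\circ\phi$ vanishes on a nonempty open set, hence on $M$ by analyticity. So $q_1$ or $q_2$ vanishes on $X_L$, which is irreducibility.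

The differential of $\phi$ at $(1,w)$ is $(A,u)\mapsto Aw+u$. Its image $\mathfrak{k}w+V_L$ is an orthogonal sum by Lemma~\ref{lem:latin}, so the rank is $|L|+\dim\mathfrak{k}w$. Since $\phi(kk',w)=k\phi(k',w)$, the rank at $(k,w)$ is the same. It remains to see that $\dim X_L$ is the maximal rank $r$ of $\phi$. The dimension of a real algebraic set is the largest dimension of a submanifold contained in it, and it is attained by a semialgebraic submanifold $N$. Near a point of rank $r$ the rank is constant, so $X_L$ contains a submanifold of dimension $r$. Conversely, the semialgebraic map $\phi$ has a semialgebraic section $\sigma:N\to M$, which is smooth on a dense open subset of $N$; differentiating $\phi\circ\sigma=\mathrm{id}_N$ there gives $r\ge\dim N$.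
\end{proof}

\begin{example}
Let $L=\{(1,1,1),(1,2,2),(2,1,2),(2,2,1)\}$, a Latin square of order $2$. Here $\dim\mathfrak{k}=3$, and $\mathfrak{k}e_{111}$ is spanned by $e_{211},e_{121},e_{112}$. So $X_L$ is an irreducible real algebraic set of dimension $4+3=7$ in the $8$-dimensional space $\mathbb{R}^2\otimes\mathbb{R}^2\otimes\mathbb{R}^2$.
\end{example}

\section{Arbitrary supports}\label{sec:sharp}

The Latin condition is not necessary for $X_L$ to be Zariski closed: for the full set $L=[n_1]\times\cdots\times[n_d]$ we have $X_L=V$. For matrices a non-Latin $L$ can always be traded for a Latin subset. For three factors we find a failure of the same kind as in Example~\ref{ex:cone}, a proper subset with interior points.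

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, $(2)\Rightarrow(1)$]
A factor with $n_k=1$ has $\mathrm{O}(1)=\{\pm1\}$, which multiplies tensors by a sign and preserves $V_L$. Removing or adding such factors, we may take $d=2$. View $L$ as the edge set of a bipartite graph on the rows and columns; Latin subsets of $L$ are the matchings. Let $L'\subseteq L$ be a matching of the largest size $r$. K\"onig's theorem states that in a bipartite graph the largest size of a matching equals the smallest number of vertices meeting all edges. So $L$ is covered by $r$ rows and columns, and every matrix in $V_L$ is a sum of $r$ matrices, each supported in one row or one column. Hence all matrices in $V_L$, and so in $X_L$, have rank at most $r$. By fact (ii), $\{\operatorname{rank}\le r\}=X_{L'}\subseteq X_L$. Therefore $X_L=\{\operatorname{rank}\le r\}$, the zero set of the $(r+1)\times(r+1)$ minors.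
\end{proof}

For the converse we begin with the format $(2,2,2)$. A choice of bases depends on three angles. If $L$ omits only two positions, membership in $X_L$ asks for a solution of two equations in these three unknowns, so one expects an open set of tensors to qualify; the angles range over a compact set, so the equations may also have no real solution. Regard $T=\sum t_{abc}e_{abc}$ as the trilinear form $T(x,y,z)=\langle T,x\otimes y\otimes z\rangle$, and let
\[
L_0=[2]^3\setminus\{(1,1,1),(2,2,2)\},\qquad Q=e_{111}-e_{122}-e_{212}-e_{221}.
\]

\begin{lemma}\label{lem:222}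
The set $X_{L_0}\subseteq\mathbb{R}^2\otimes\mathbb{R}^2\otimes\mathbb{R}^2$ has nonempty interior and does not contain $Q$.
\end{lemma}

\begin{proof}
Put $u_\alpha=(\cos\alpha,\sin\alpha)$ and $u'_\alpha=u_{\alpha+\pi/2}$, so that $\frac{d}{d\alpha}u_\alpha=u'_\alpha$ and $\frac{d}{d\alpha}u'_\alpha=-u_\alpha$. Let
\[
F(T;\alpha,\beta,\gamma)=\bigl(T(u_\alpha,u_\beta,u_\gamma),\ T(u'_\alpha,u'_\beta,u'_\gamma)\bigr).
\]
Every ordered orthonormal basis of $\mathbb{R}^2$ has the form $(u_\alpha,\pm u'_\alpha)$, and the entries of $F$ are, up to sign, the coefficients of $T$ in the positions $(1,1,1)$ and $(2,2,2)$ with respect to three such bases. So $T\in X_{L_0}$ if and only if $F(T;\cdot)$ has a zero.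

At $\alpha=\beta=\gamma=0$ we have $u_0=e_1$, $u'_0=e_2$, hence $F=(t_{111},t_{222})$, $\partial_\alpha F=(t_{211},-t_{122})$ and $\partial_\beta F=(t_{121},-t_{212})$. For $T_0=e_{211}+e_{212}$ these are $(0,0)$, $(1,0)$ and $(0,-1)$. By the implicit function theorem, the equation $F(T;\alpha,\beta,0)=0$ has a solution $(\alpha,\beta)$ for all $T$ near $T_0$. So $X_{L_0}$ contains a neighborhood of $T_0$.

Taking the real part of $e^{i\alpha}e^{i\beta}e^{i\gamma}$ gives
\begin{multline*}
\cos(\alpha+\beta+\gamma)=\cos\alpha\cos\beta\cos\gamma-\cos\alpha\sin\beta\sin\gamma\\-\sin\alpha\cos\beta\sin\gamma-\sin\alpha\sin\beta\cos\gamma=Q(u_\alpha,u_\beta,u_\gamma).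
\end{multline*}
With $\sigma=\alpha+\beta+\gamma$ we get $F(Q;\alpha,\beta,\gamma)=(\cos\sigma,\cos(\sigma+\tfrac{3\pi}{2}))=(\cos\sigma,\sin\sigma)$, which is never zero.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, $(1)\Rightarrow(2)$]
Suppose that three of the $n_k$ are at least $2$; after permuting the factors, $n_1,n_2,n_3\ge2$. For $k\le3$ let $E\subseteq\mathbb{R}^{n_k}$ be the span of $e_1,e_2$, and put
\[
\mathcal{B}=E\otimes E\otimes E\otimes e_1\otimes\cdots\otimes e_1,\qquad L=\{(i_1,i_2,i_3,1,\dots,1):(i_1,i_2,i_3)\in L_0\}.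
\]
Identify $\mathbb{R}^2\otimes\mathbb{R}^2\otimes\mathbb{R}^2$ with $\mathcal{B}$, so that $V_{L_0}$ becomes $V_L$. Extending elements of $\mathrm{O}(E)$ by the identity on $E^\perp$ shows $X_{L_0}\subseteq X_L\cap\mathcal{B}$. A polynomial vanishing on $X_L$ thus vanishes on a nonempty open subset of $\mathcal{B}$ by Lemma~\ref{lem:222}, hence on $\mathcal{B}$. So $Q$ lies in the Zariski closure of $X_L$, and it remains to show $Q\notin X_L$. This needs an argument, since the larger group offers bases that leave $E$.

The \emph{mode-$k$ span} of a tensor is the subspace of $\mathbb{R}^{n_k}$ spanned by its contractions with vectors in all factors other than the $k$th. If the tensor lies in $U_1\otimes\cdots\otimes U_d$, its mode-$k$ span lies in $U_k$. Contracting $Q$ with $e_1,e_1$ and with $e_1,e_2$ in the second and third factors, and with $e_1$ in all further factors, gives $e_1$ and $-e_2$. So the mode-$1$ span of $Q$ is $E$, and the same holds for modes $2$ and $3$ because $Q$ is symmetric in the first three factors. For $k>3$ the mode-$k$ span is $\mathbb{R}e_1$, as $Q\ne0$.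

Suppose $Q=gv$ with $v\in V_L$ and $g\in\prod_k\mathrm{O}(n_k)$. Then $Q\in g_1E\otimes g_2E\otimes g_3E\otimes g_4e_1\otimes\cdots\otimes g_de_1$. Comparing spans, $E\subseteq g_kE$ and thus $g_kE=E$ for $k\le3$, while $g_ke_1=\pm e_1$ for $k>3$. Hence $Q=(g_1|_E,g_2|_E,g_3|_E)\cdot(\pm v)$ in $\mathcal{B}$, so $Q\in X_{L_0}$, contradicting Lemma~\ref{lem:222}. Thus $X_L$ is not Zariski closed, and (1) fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BtD}
Br\"ocker and tom Dieck, \emph{Representations of Compact Lie Groups}.

\bibitem{KN}
Kempf and Ness, \emph{The length of vectors in representation spaces}, Lecture Notes in Mathematics 732 (1979).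

\bibitem{Mumford}
Mumford, \emph{Geometric Invariant Theory}.

\bibitem{Ribot}
Alvaro Ribot, \emph{Unifying singular value decompositions of tensors via aligned orthogonality}, arXiv:2608.03202 (2026).

\end{thebibliography}
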